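# Fast random switching and smooth stationary densities under the weak Hörmander condition

## 1. Two pulls on an interval

Let $M=[0,1]$ and consider the two vector fields $v^1(x)=-x$ and $v^2(x)=1-x$. The first pulls every point toward $0$, the second toward $1$. A particle follows one of them and changes to the other at the ring of an exponential clock of rate $\lambda>0$; equivalently, the index is a Markov chain on $\{1,2\}$ with rate matrix $\lambda Q$, where
$$Q=\begin{pmatrix}-1&1\\1&-1\end{pmatrix}.$$
What does the stationary law of (position, index) look like?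

If it has densities $\pi_1,\pi_2$ on $(0,1)$, the balance of flow and switching reads
$$(x\pi_1)'=\lambda(\pi_1-\pi_2),\qquad ((1-x)\pi_2)'=\lambda(\pi_1-\pi_2).$$
Try
$$\pi_1(x)=c\,x^{\lambda-1}(1-x)^{\lambda},\qquad \pi_2(x)=c\,x^{\lambda}(1-x)^{\lambda-1},\tag{1}$$
with $c$ chosen so that the total mass is $1$ (this is possible since $\lambda-1>-1$). Then $x\pi_1=(1-x)\pi_2=c\,x^\lambda(1-x)^\lambda$. The derivative of this function is $c\lambda x^{\lambda-1}(1-x)^{\lambda-1}(1-2x)$, and this equals $\lambda(\pi_1-\pi_2)$. Both equations hold.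

To conclude that (1) is stationary, let $\mathcal Lf(x,i)=v^i(x)f'(x,i)+\lambda\sum_jQ_{ij}f(x,j)$. The fluxes $x\pi_1$ and $(1-x)\pi_2$ vanish at $0$ and $1$, so integration by parts gives $\int\mathcal Lf\,d\pi=0$ whenever each $f(\cdot,i)\in C^1([0,1])$. Let $U_t$ be the flow semigroup, $U_tf(x,i)=f(\varphi^i_t(x),i)$. It is strongly continuous on $C^0$ and on $C^1$. The semigroup $P_t$ of the process is the perturbation of $U_t$ by the operator $\lambda Q$, which is bounded on both spaces. Hence $P_t$ maps $C^1$ to itself, $C^1$ lies in the domain of the generator $\mathcal L$ of $P_t$ on $C^0$, and $\frac{d}{dt}\pi P_tf=\pi\mathcal LP_tf=0$ for $f\in C^1$. So $\pi$ is stationary.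

Now look at the regularity. For $\lambda<1$ the density $\pi_1$ blows up at $0$. For $\lambda=1$ it is $c(1-x)$, which jumps at $0$ when extended by zero. For $\lambda=2$ it is $c\,x(1-x)^2$, continuous after extension but with a corner at $0$. In general let $C^k_0((0,1))$ be the closure of $C_c^k((0,1))$ in the $C^k$ norm.

**Claim 1.** The pair (1) lies in $C^k_0((0,1))$ (both components) if and only if $\lambda>k+1$.

*Proof.* A function in $C_0^k((0,1))$, extended by $0$, is $C^k$ on $\mathbb R$, so all its derivatives up to order $k$ vanish at $0$; by Taylor's formula it is $o(x^k)$ as $x\to0$. Since $\pi_1(x)\sim c\,x^{\lambda-1}$, this forces $\lambda-1>k$. Conversely, let $\lambda-1>k$. Near $0$ the derivatives of order $\le k$ of $\pi_1$ and $\pi_2$ are sums of terms (smooth function) times (positive power of $x$), hence tend to $0$; likewise near $1$. So the extension $f$ of $\pi_1$ or $\pi_2$ by zero is $C^k$ on $\mathbb R$ with support in $[0,1]$. The functions $f_\varepsilon(x)=f(\frac12+(1+\varepsilon)(x-\frac12))$ are supported in a compact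 subset of $(0,1)$ and converge to $f$ in the $C^k$ norm as $\varepsilon\downarrow0$. $\square$

Where does the threshold $k+1$ come from? The flow of $v^1$ is $\varphi^1_t(x)=e^{-t}x$, and it carries a density $f$ to $e^tf(e^tx)$. The sup norm of the $k$-th derivative is multiplied by exactly $e^{(k+1)t}$. The probability that the clock has not rung by time $t$ is $e^{-\lambda t}$. The product $e^{(k+1)t}e^{-\lambda t}$ decays precisely when $\lambda>k+1$. So two effects compete: contraction by the flow roughens densities at a rate linear in $k$, and switching, at rate $\lambda$, repairs the damage.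

In this example fast switching makes the stationary density as smooth as we like. For which systems does this happen? For fast switching the particle almost follows the averaged field, here $\frac12(v^1+v^2)=\frac12-x$, and so sits near $\frac12$ most of the time. One expects that what matters is how the fields $v^i$ behave near the attractor of the averaged flow.

## 2. Switched flows, brackets, and the averaged attractor

Let $d\ge1$, $E=\{1,\dots,n\}$, and let $v^1,\dots,v^n$ be bounded $C^\infty$ vector fields on $\mathbb R^d$ with flows $\varphi^i_t$. Let $M\subset\mathbb R^d$ be compact with $\varphi^i_t(M)\subseteq M$ for all $t\ge0$, $i\in E$. From here on we write $|E|$ for the number of states and keep the letter $n$ free for a number of steps. For a word $\underline i=(i_1,\dots,i_\ell)\in E^\ell$ and times $\underline t=(t_1,\dots,t_\ell)$ put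
$$\Phi^{\underline i}(x,\underline t)=\varphi^{i_\ell}_{t_\ell}\circ\cdots\circ\varphi^{i_1}_{t_1}(x).$$

**Definition (accessible point).** A point $x^*\in M$ is accessible if for every open neighborhood $U$ of $x^*$ and every $x\in M$ there are $\ell$, $\underline i\in E^\ell$, $\underline t\in\mathbb R^\ell_{\ge0}$ with $\Phi^{\underline i}(x,\underline t)\in U$.

In Section 1, $\frac12$ is accessible: from the right follow $v^1$, from the left follow $v^2$.

**Definition (bracket conditions).** With $[v,w]=Dw\,v-Dv\,w$, let $\mathcal V_0=\{v^i:i\in E\}$, $\mathcal V_{m+1}=\{[v,w]:v\in\mathcal V_0,w\in\mathcal V_m\}\cup\mathcal V_m$, $\mathcal V_\infty=\bigcup_m\mathcal V_m$, and $\mathcal V_m(x)=\{V(x):V\in\mathcal V_m\}$. The weak Hörmander condition holds at $x$ if $\mathrm{span}\,\mathcal V_\infty(x)=\mathbb R^d$. The $1$-Hörmander condition holds at $x$ if $\mathrm{span}\,\mathcal V_1(x)=\mathbb R^d$.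

For instance, in $\mathbb R^2$ let $v^1=(1,0)$ and $v^2=(0,x_1)$. On the line $x_1=0$ the two fields span only one direction, but $[v^1,v^2]=(0,1)$, so the $1$-Hörmander condition holds everywhere. Replace $v^2$ by $(0,x_1^2)$: now $[v^1,v^2]=(0,2x_1)$ vanishes at the origin, so the $1$-Hörmander condition fails there, but $[v^1,[v^1,v^2]]=(0,2)$, and the weak condition holds.

**Standing assumption (S).** There is an accessible point $x^*\in M$ at which the weak Hörmander condition holds.

**Definition (the process).** Let $\mathcal Q$ be the set of rate matrices on $E$ with strictly positive off-diagonal entries. For $Q\in\mathcal Q$, PDMP($Q$) is the Markov process $(X_t,I_t)$ on $M\times E$ where $I_t$ is the chain with rate matrix $Q$ and $\dot X_t=v^{I_t}(X_t)$.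

We use the following known fact: under (S), PDMP($Q$) has a unique stationary distribution for every $Q\in\mathcal Q$, absolutely continuous with respect to Lebesgue measure times counting measure. Its density is $\pi^Q$.

The space $C_0^k(\mathrm{int}(M))$ is the closure of $C_c^k(\mathrm{int}(M))$ in the $C^k$ norm, and $C_0^k(\mathrm{int}(M)\times E)$ consists of the $f$ with each $f(\cdot,i)\in C_0^k(\mathrm{int}(M))$. Saying that a density belongs to it means that it has a version in it. We extend such functions by $0$; they are then $C^k$ on $\mathbb R^d$ with support in $M$.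

**Definition (averaged flow and attractor).** Let $\varpi_Q$ be the stationary law of the chain with rate matrix $Q$, $\bar v^Q=\sum_i\varpi_Q(i)v^i$, with flow $\bar\varphi^Q_t$. The set $M$ is forward invariant under it. The attractor is the non-empty compact set $K^Q=\bigcap_{t\ge0}\bar\varphi^Q_t(M)$.

Replacing $Q$ by $\lambda Q$ changes neither $\varpi_Q$ nor $K^Q$. In Section 1, $K^Q=\{\frac12\}$.

The problem comes from Michel Benaïm and Oliver Tough, "Regularity of the stationary density for systems with fast random switching", arXiv:2212.03632 (2022). The starting point is this known theorem. Let $\mathcal Q_0$ be the set of $Q\in\mathcal Q$ such that the $1$-Hörmander condition holds at every $x\in K^Q$. If (S) holds and $\mathcal Q_0\ne\emptyset$, then for every $0\le k<\infty$ there is a locally bounded $\Lambda_k:\mathcal Q_0\to[0,\infty)$ with $\pi^{\lambda Q}\in C_0^k(\mathrm{int}(M)\times E)$ whenever $Q\in\mathcal Q_0$ and $\lambda\ge\Lambda_k(Q)$. The conjecture is that one may replace "$1$-Hörmander" by "weak Hörmander", that is,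 $\mathcal Q_0$ by
$$\mathcal Q_0^w=\{Q\in\mathcal Q:\text{the weak Hörmander condition holds at every }x\in K^Q\}.$$
The conjecture is true, with $\Lambda_k$ linear in $k$.

**Theorem A.** Assume (S) and $\mathcal Q_0^w\ne\emptyset$. There is a locally bounded $\Lambda:\mathcal Q_0^w\to[1,\infty)$ such that $\pi^{\lambda Q}\in C_0^k(\mathrm{int}(M)\times E)$ whenever $Q\in\mathcal Q_0^w$, $0\le k<\infty$ and $\lambda\ge\Lambda(Q)(k+1)$.

By Section 1 the growth in $k$ has the optimal order. There (S) holds with $x^*=\frac12$, and $v^1(\frac12)\neq0$, so $Q\in\mathcal Q_0^w$; and by Claim 1, $\pi^{\lambda Q}\in C_0^k$ forces $\lambda>k+1$. So any admissible $\Lambda_k$ satisfies $\Lambda_k(Q)\ge k+1$ for this $Q$.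

One can ask for less than the condition on all of $K^Q$.

**Definition (minimal set).** A minimal set of $\bar\varphi^Q$ is a non-empty compact forward invariant subset of $M$ with no proper subset of this kind. Let $\mathcal Q_*$ be the set of $Q\in\mathcal Q$ such that every minimal set of $\bar\varphi^Q$ contains a point where the weak Hörmander condition holds.

**Theorem B.** (Without (S); $M\ne\emptyset$.) $\mathcal Q_0^w\subseteq\mathcal Q_*$, and there is a locally bounded $\Lambda:\mathcal Q_*\to[1,\infty)$ such that for $Q\in\mathcal Q_*$, $k\ge0$, $\lambda\ge\Lambda(Q)(k+1)$, every stationary distribution of PDMP($\lambda Q$) has a density in $C_0^k(\mathrm{int}(M)\times E)$.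

To see the difference, take $d=2$, $M=[-2,2]\times[-1,1]$, $\bar v(x)=(x_1-x_1^3,-x_2)$ near $M$, a smooth $\chi:\mathbb R\to[0,1]$ equal to $1$ near $-1,0,1$ and to $0$ for $\frac14\le|x_1|\le\frac34$, and four fields $\bar v\pm\frac12\chi(x_1)e_1$, $\bar v\pm\frac12\chi(x_1)e_2$ with all off-diagonal rates equal to $1$. On the sides of $M$ all four fields point inward, so $M$ is forward invariant. The averaged field is $\bar v$ and $K^Q=[-1,1]\times\{0\}$. At $(\frac12,0)$ all fields coincide nearby, so the brackets vanish and the weak Hörmander condition fails: $Q\notin\mathcal Q_0^w$. Every $\bar v$-orbit in $M$ converges to one of the fixed points $(-1,0),(0,0),(1,0)$, so the minimal sets are these three single points. There $\chi=1$ and the fields already span. So $Q\in\mathcal Q_*$.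

**Conventions.** Multiply every $v^i$ by a function in $C_c^\infty(\mathbb R^d)$ equal to $1$ on $\{x:\mathrm{dist}(x,M)\le1\}$. This changes neither the forward flows on $M$ nor the brackets near $M$. So we assume $v^i\in C_c^\infty$; all flows are complete and smooth in $(t,x)\in\mathbb R\times\mathbb R^d$, and $\Phi^{\underline i}(x,t)$ is used for negative times too. Let $C_0$ and $L$ bound all $|v^i|$ and all Lipschitz constants of the $v^i$. Let $H\subset\mathbb R^d$ be the set where the weak Hörmander condition holds; it is open, since $d$ fields that are independent at a point are independent nearby. For a diffeomorphism $g$, the push-forward $g_*$ acts on vector fields by $(g_*W)(x)=Dg(g^{-1}x)W(g^{-1}x)$ and on densities by $g_*f=(f\circ g^{-1})|\det Dg^{-1}|$. The letters $C,c$ denote positive constants that may change from place to place, and $|\cdot|$ of a set is Lebesgue measure.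

## 3. Splitting the invariance equation, and two obstacles

Suppose that after $n$ steps of some discrete description of the process the position is $\Phi_n(x)$, where $\Phi_n$ is a random composition of flows driven by a random source $\omega$ that does not involve $x$. If $\pi$ is stationary, $\pi$ is the average over $\omega$ of the transported measure. Choose a weight $w\in[0,1]$ and split this average with $1=(1-w)+w$:
$$\pi=S\pi+R\pi.$$
If $S\pi$ has a $C^k$ density, and $R$ is a contraction both on $C^k$ densities and on measures in total variation, then iteration gives $\pi=\sum_{j\ge0}R^jS\pi$, and $\pi$ is $C^k$. So $1-w$ should select those $\omega$ along which the random times smear out a point mass, and $w$ should have small mean.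

A natural first attempt goes as follows. Let the particle run for a time $T$, long enough that it is near the attractor, where brackets span. Then let it play one fixed word, with random durations of order $1/\lambda$, and let the times smooth. Let $1-w$ be a cutoff that selects this word and good times. Two things go wrong.

**Obstacle 1: one smoothing attempt is too weak.** The word and good times have a probability $\delta\in(0,1)$ that does not depend on $\lambda$, so the mean of $w$ is about $1-\delta$. Meanwhile the flow over the time $T$ may multiply $C^k$ norms by $e^{L_*(k+1)T}$ for some constant $L_*$; Section 1 shows that such growth really occurs. The bound $(1-\delta)e^{L_*(k+1)T}$ does not fall below $1$ as $\lambda\to\infty$. The repair: in a time interval of length $\frac12$ there is room for about $\lambda$ attempts, each of length of order $1/\lambda$. If the attempts all fail with probability at most $(1-\delta)^{c\lambda}$, the product is $e^{-c'\lambda+L_*(k+1)(T+2)}$ (with a suitable $c'>0$), which is small once $\lambda$ is a large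 multiple of $k+1$. This is the source of the linear threshold.

**Obstacle 2: the weight must not see $x$.** If $w=w(x,\omega)$, then $R$ acts on a density $f$ by transporting $w(\cdot,\omega)f$, and the $x$-derivatives of $w$ enter the $C^k$ norm. Smallness of the mean of $w$ is then no longer enough; one needs bounds on derivatives of the cutoff. We avoid this by letting $w$ depend on $\omega$ alone. But then the selected times must be good for all starting points in a compact set $V$ at once. Is there such a set of times? Take $v^1=(1,0)$, $v^2=(0,x_1)$ and the word $(1,2)$: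
$$\Phi(x,t)=(x_1+t_1,\;x_2+t_2(x_1+t_1)),\qquad \det\partial_t\Phi=\det\begin{pmatrix}1&0\\ t_2&x_1+t_1\end{pmatrix}=x_1+t_1 .$$
For each fixed $x$ the determinant has a non-zero Taylor coefficient in $t$, and it vanishes only on the null set $t_1=-x_1$. But let $V$ be a ball around the origin and let $\lambda$ be so large that $V\ni(-s,0)$ for $0\le s\le1/\lambda$. Then for every $\tau\in(0,1)^2$ the times $\tau/\lambda$ are bad for the point $(-\tau_1/\lambda,0)\in V$. No choice of times is good for all of $V$.

Now repeat the word: $(1,2,1,2)$ gives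
$$\Phi(x,t)=\big(x_1+t_1+t_3,\;x_2+t_2(x_1+t_1)+t_4(x_1+t_1+t_3)\big),$$
whose first and third $t$-derivatives are $(1,t_2+t_4)$ and $(1,t_4)$. Their determinant is $-t_2$. So all times in $(0,1)^4$ are good for all $x$.

This is the idea that gets past the obstacle. For a word adapted to the brackets, the bad times for one point $x$ have measure at most $C\lambda^{-c}$. Repeating the word $N$ times, the bad times for $x$ have measure at most $(C\lambda^{-c})^N$. A net of $V$ fine enough to control all points has only polynomially many points in $\lambda$, with an exponent not depending on $N$. For $N$ large the union bound wins (Lemma 5).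

Finally, the roles of $S$ and $R$ are unequal. On $R$ we need numbers. On $S\pi$ we need only that it is $C^k$; its norm may be enormous. So mere non-vanishing of determinants is enough for $S$.

## 4. Reading the process at the rings of a clock

This section supplies the discrete description. Let $\mathcal N\subset\mathcal Q$ be compact, $q=1+\sup_{Q\in\mathcal N}\max_i|Q_{ii}|$, and $A=A_Q=I+Q/q$ for $Q\in\mathcal N$. The rows of $A$ sum to $1$, the diagonal entries are $\ge1/q$, and the off-diagonal entries are positive and continuous in $Q$; so $A$ is stochastic with all entries $\ge a$ for some $a\in(0,1]$ uniform on $\mathcal N$. Also $\varpi_QA=\varpi_Q$.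

For $i_0\in E$ let $\mathbb P_{i_0}$ be the law of a Markov chain $(i_k)_{k\ge1}$ with matrix $A$ started at $i_0$ (so $i_1$ has law $A_{i_0\cdot}$), together with independent i.i.d. $\tau_k\sim\mathrm{Exp}(q)$. Put $\mathcal F_k=\sigma(i_1,\dots,i_k,\tau_1,\dots,\tau_k)$ and
$$T_k=\frac1\lambda\sum_{l\le k}\tau_l,\qquad \Phi_k=\varphi^{i_k}_{\tau_k/\lambda}\circ\cdots\circ\varphi^{i_1}_{\tau_1/\lambda}.$$

**Lemma 1.** Let $\pi$ be stationary for PDMP($\lambda Q$), $Q\in\mathcal N$. For every $n$,
$$\pi=\sum_{i_0}\int\pi(dx,i_0)\,\mathbb E_{i_0}\big[\delta_{(\Phi_n(x),i_n)}\big].$$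

*Proof.* Let $c=\lambda q$, so $\lambda Q=c(A-I)$. Hence $I_t$ can be realized by applying the kernel $A$ to the index at the events of a Poisson process of rate $c$. Let $P_t$ be the semigroup of the PDMP, $U_tf(x,i)=f(\varphi^i_t(x),i)$, and $Af(x,i)=\sum_jA_{ij}f(x,j)$. The event times $s_1<\dots<s_j$, on the event that exactly $j$ events occur in $[0,t]$, have density $c^je^{-ct}$ on the simplex. Hence for bounded measurable $f$, $P_tf=\sum_{j\ge0}P_t^{(j)}f$ with
$$P_t^{(j)}f=\int_{0<s_1<\dots<s_j<t}c^je^{-ct}\,U_{s_1}AU_{s_2-s_1}A\cdots AU_{t-s_j}f\,ds_1\cdots ds_j .$$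
For $j\ge1$ single out $s=s_j$ and write $c^je^{-ct}=c^{j-1}e^{-cs}\cdot ce^{-c(t-s)}$: this gives $P_t^{(j)}f=\int_0^tce^{-c(t-s)}P_s^{(j-1)}AU_{t-s}f\,ds$. Summing over $j$,
$$P_tf=e^{-ct}U_tf+\int_0^tce^{-c(t-s)}P_sAU_{t-s}f\,ds .$$
Integrate against $\pi=\pi P_s$, substitute $u=t-s$ and let $t\to\infty$: $\pi f=\int_0^\infty ce^{-cu}\,\pi AU_uf\,du$. Since $\tau_1/\lambda\sim\mathrm{Exp}(c)$, this says $\pi=\pi\mathcal K$ with $\mathcal Kf(x,i_0)=\mathbb E_{i_0}f(\Phi_1(x),i_1)$. Therefore $\pi=\pi\mathcal K^n$, and $\mathcal K^nf(x,i_0)=\mathbb E_{i_0}f(\Phi_n(x),i_n)$ by the Markov property. $\square$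

## 5. Transport costs a factor exponential in $(k+1)t$

We bound the growth of $C^k$ norms under the flows, with a rate linear in $k$. The trick is to give derivatives of high order a small weight, so that lower-order terms cost almost nothing.

**Lemma 2.** There is $L_*$, and for every $k$ a number $\bar\varepsilon_k\in(0,1]$, such that for every $\varepsilon_k\in(0,\bar\varepsilon_k]$ the norm
$$\|f\|_k=\max_{|\beta|\le k}\varepsilon_k^{|\beta|}\|\partial^\beta f\|_\infty,$$
which is equivalent to the $C^k$ norm, satisfies $\|(\varphi_t^i)_*f\|_k\le e^{L_*(k+1)t}\|f\|_k$ for $t\ge0$, $i\in E$, $f\in C_c^k(\mathbb R^d)$. Moreover $(\varphi^i_t)_*$, $t\ge0$, maps $C_0^k(\mathrm{int}M)$ into itself, and for $f\in C_0^k(\mathrm{int}M)$ the map $\tau\mapsto(\Phi^{\underline i}(\cdot,\tau))_*f$ is norm continuous on $[0,\infty)^\ell$.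

*Proof.* For fixed $t$, $(\varphi_t^i)_*$ is bounded in the $C^k$ norm, and mollification approximates $f\in C_c^k$ by functions in $C_c^\infty$ in that norm. So let $f\in C_c^\infty$, $v=v^i$. Then $u(t)=(\varphi^i_t)_*f$ solves $\partial_tu=-v\cdot\nabla u-(\mathrm{div}\,v)u$, hence
$$\partial_t\partial^\beta u+v\cdot\nabla\partial^\beta u=-\sum_{0\ne\gamma\le\beta}\binom\beta\gamma\partial^\gamma v\cdot\nabla\partial^{\beta-\gamma}u-\partial^\beta\big((\mathrm{div}\,v)u\big).$$
Let $L_1=d\max_{i,j,l}\|\partial_jv^i_l\|_\infty$. On the right, the terms containing derivatives of $u$ of order $|\beta|$ are those with $|\gamma|=1$, bounded in total by $|\beta|L_1\max_{|\beta'|=|\beta|}\|\partial^{\beta'}u\|_\infty$, and $(\mathrm{div}\,v)\partial^\beta u$, bounded by $L_1\|\partial^\beta u\|_\infty$. All others contain derivatives of order $<|\beta|$ and are bounded by $K_k\max_{|\gamma|<|\beta|}\|\partial^\gamma u\|_\infty$, with $K_k$ depending only on $k$ and the fields. Multiply by $\varepsilon_k^{|\beta|}$. For $|\gamma|<|\beta|$ we have $\varepsilon_k^{|\beta|}\le\varepsilon_k\varepsilon_k^{|\gamma|}$,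 so the last group is at most $\varepsilon_kK_k\|u\|_k\le\|u\|_k$ if $\varepsilon_kK_k\le1$; this defines $\bar\varepsilon_k$. The left side is the derivative of $\partial^\beta u$ along the characteristics $t\mapsto\varphi_t^i(y)$, so integration gives
$$\|u(t)\|_k\le\|f\|_k+\big((k+1)L_1+1\big)\int_0^t\|u(s)\|_k\,ds .$$
Gronwall's inequality gives the bound with $L_*=L_1+1$.

Next, $\varphi_t^i(\mathrm{int}M)$ is open and contained in $M$, so it is contained in $\mathrm{int}M$. Thus $(\varphi^i_t)_*$ preserves $C_c^k(\mathrm{int}M)$, and by closure $C_0^k(\mathrm{int}M)$. Finally, $(\tau,y)\mapsto\partial_y^\beta[(\Phi^{\underline i}(\cdot,\tau))_*f](y)$ is continuous for $|\beta|\le k$, with $y$-support in the compact set $M$; so it depends on $\tau$ continuously in the sup norm. $\square$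

## 6. From brackets to a Taylor coefficient

We now turn the bracket condition into a statement about the determinants of $\partial_t\Phi^{\underline i}$ that involves only derivatives at $t=0$. Negative times are allowed in computing these derivatives, and this is what makes commutator loops available.

**Lemma 3.** Let $V\subset H$ be compact. There are $\ell\ge d$, $\underline i\in E^\ell$, $p\ge1$, $\kappa>0$ such that for each $x\in V$ there are $\mathbf c\subset\{1,\dots,\ell\}$ with $|\mathbf c|=d$ and $\alpha\in\mathbb N^\ell$ with $|\alpha|\le p$ such that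
$$\frac1{\alpha!}|\partial_t^\alpha D_{\mathbf c}(x,0)|\ge\kappa,\qquad D_{\mathbf c}(x,t):=\det\big(\partial_{t_j}\Phi^{\underline i}(x,t)\big)_{j\in\mathbf c}.$$

*Proof.*

**Step 1: a loop for one bracket.** Elements of $\mathcal V_\infty$ are iterated brackets $[v^{a_1},[v^{a_2},\dots,[v^{a_{k-1}},v^{a_k}]\dots]]$. For a word $a=(a_1,\dots,a_k)$ and $s\in\mathbb R^{k-1}$ let $g_{a,s}=\varphi^{a_1}_{s_1}\circ\dots\circ\varphi^{a_{k-1}}_{s_{k-1}}$ (the identity if $k=1$). The word $(a_1,\dots,a_{k-1},a_k,a_{k-1},\dots,a_1)$ with times $(-s_1,\dots,-s_{k-1},u,s_{k-1},\dots,s_1)$ gives the map $g_{a,s}\circ\varphi_u^{a_k}\circ g_{a,s}^{-1}$. At $u=0$ it is the identity, and its $u$-derivative there is $(g_{a,s})_*v^{a_k}$.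

For a vector field $W$, differentiating $(\varphi^i_s)_*W(x)=D\varphi^i_s(\varphi^i_{-s}x)W(\varphi^i_{-s}x)$ at $s=0$ gives $Dv^iW-DW\,v^i=-[v^i,W]$. Push-forward is linear in $W$, so we may differentiate in $s_{k-1}$ first, then in $s_{k-2}$, and so on; by induction
$$\partial_{s_1}\cdots\partial_{s_{k-1}}\big|_{s=0}(g_{a,s})_*v^{a_k}=(-1)^{k-1}[v^{a_1},[\dots,v^{a_k}]\dots].$$
For example, with $v^1=(1,0)$, $v^2=(0,x_1)$, $a=(1,2)$: $(g_{a,s})_*v^2(x)=(0,x_1-s)$, with $s$-derivative $(0,-1)=-[v^1,v^2]$.

**Step 2: $d$ loops at one point.** Fix $x_0\in V$. Choose words $a^1,\dots,a^d$ of lengths $k_1,\dots,k_d$ whose brackets $B_1,\dots,B_d$ are independent at $x_0$. Concatenate their loop words to one word $\underline i$, and let $\mathbf c$ be the positions of the middle times $u_1,\dots,u_d$. Restrict to the linear family $t=t(s)$, $s=(s^1,\dots,s^d)$, in which all $u_r=0$ and the other times are those of Step 1. Every loop is then the identity, so varying $u_r$ alone sees only the $r$-th loop, and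
$$D_{\mathbf c}(x_0,t(s))=\det\Big(\big((g_{a^r,s^r})_*v^{a^r_{k_r}}\big)(x_0)\Big)_{r=1}^d .$$
Column $r$ depends only on $s^r$. So the mixed derivative at $s=0$, taken once in each $s$-variable, is $\pm\det(B_1(x_0),\dots,B_d(x_0))\ne0$. By the chain rule, since $t(s)$ is linear, it is a linear combination of the $\partial_t^\alpha D_{\mathbf c}(x_0,0)$ with $|\alpha|=\sum_r(k_r-1)$. One of these is non-zero.

**Step 3: one word for all of $V$.** By continuity this derivative is bounded away from $0$ for $x$ in a neighborhood of $x_0$. Cover $V$ by finitely many such neighborhoods, with words $\underline i^1,\dots,\underline i^J$, and let $\underline i$ be their concatenation. Setting the times of all sub-words other than the $j$-th equal to $0$ turns $\Phi^{\underline i}$ into $\Phi^{\underline i^j}$. So for $\mathbf c,\alpha$ supported in the $j$-th sub-word, $\partial_t^\alpha D_{\mathbf c}(x,0)$ is the same for $\underline i$ and for $\underline i^j$. Take $p\ge1$ at least all orders that occur and $\kappa$ the smallest of the finitely many lower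 bounds, divided by $\alpha!$. $\square$

## 7. One set of good times for all starting points

The Taylor coefficient of Lemma 3 tells us, through the following elementary estimate, that the determinant is small only for few times.

**Lemma 4.** For $\ell,p\ge1$ there are $C,\varrho>0$ such that if a polynomial $P$ on $\mathbb R^\ell$ of degree $\le p$ in each variable has a coefficient of modulus $\ge\kappa>0$, then
$$|\{\tau\in[0,1]^\ell:|P(\tau)|\le s\}|\le C(s/\kappa)^\varrho\qquad\text{for all }s>0.$$

*Proof.* *Case $\ell=1$.* Let $Z=\{t\in[0,1]:|P(t)|\le s\}$ and $\mu=|Z|$; assume $\mu>0$. Let $\delta=\mu/(p+1)$, $t_0=\min Z$, and $t_j=\min(Z\cap[t_{j-1}+\delta,\infty))$ for $1\le j\le p$. These exist, because $Z\cap[0,t_{j-1}+\delta)\subset\bigcup_{i<j}[t_i,t_i+\delta)$ has measure $\le p\delta<\mu$. In Lagrange's formula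
$$P(t)=\sum_{i=0}^pP(t_i)\prod_{j\ne i}\frac{t-t_j}{t_i-t_j}$$
the coefficients of $\prod_{j\ne i}(t-t_j)$ are at most $2^p$ in modulus since $t_j\in[0,1]$, and $|t_i-t_j|\ge\delta$, $|P(t_i)|\le s$. Hence $\kappa\le(p+1)s2^p\delta^{-p}$, that is, $\mu\le C(s/\kappa)^{1/p}$.

*Induction on $\ell$.* For $s>\kappa$ the claim is trivial if $C\ge1$; let $s\le\kappa$. Write $P=\sum_jP_j(\tau')\tau_\ell^j$ with $\tau'=(\tau_1,\dots,\tau_{\ell-1})$; some $P_j$ has a coefficient of modulus $\ge\kappa$. By induction the set $\{|P_j(\tau')|\le\sqrt{s\kappa}\}$ has measure $\le C(s/\kappa)^{\varrho_{\ell-1}/2}$. For $\tau'$ outside it, $P(\tau',\cdot)$ has a coefficient of modulus $\ge\sqrt{s\kappa}$, and the case $\ell=1$ gives measure at most $C(s/\sqrt{s\kappa})^{1/p}=C(s/\kappa)^{1/(2p)}$ in $\tau_\ell$. Take $\varrho_\ell=\min(\varrho_{\ell-1}/2,1/(2p))$. $\square$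

**Lemma 5 (key lemma).** Let $V\subset H$ be compact and non-empty. There are $m$, a word $\underline i^*\in E^m$ and $\lambda_0\ge1$ such that for every $\lambda\ge\lambda_0$ the set
$$G_\lambda=\{\tau\in(0,1)^m:\ \mathrm{rank}\,\partial_\tau[\Phi^{\underline i^*}(x,\tau/\lambda)]=d\ \text{ for all }x\in V\}$$
is open and $|G_\lambda|\ge\frac12$.

*Proof.* Openness: full rank at $(x,\tau)$ persists in a neighborhood, and $V$ is compact.

**Step 1: set-up with $N$ repetitions.** Let $\rho>0$ be such that $V^+=\{\mathrm{dist}(\cdot,V)\le\rho\}\subset H$. Apply Lemma 3 to $V^+$ to obtain $\underline i,\ell,p,\kappa$. Let $\underline i^*$ be the $N$-fold repetition of $\underline i$ and $m=N\ell$, with $N$ to be chosen. Write $\tau=(\tau^1,\dots,\tau^N)$ with $\tau^b\in(0,1)^\ell$, and let $X_b(x)$ be the position after the first $b$ sub-blocks, started at $x$. The total time is at most $N\ell/\lambda$, so for $x,x'\in V$ and $\lambda$ large (depending on $N$), $X_b(x)\in V^+$ and $|X_b(x)-X_b(x')|\le2|x-x'|$. If $D_{\mathbf c}(X_{b-1}(x),\tau^b/\lambda)\ne0$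 for some $b$ and $\mathbf c$, then $\Phi^{\underline i^*}(x,\cdot/\lambda)$ has rank $d$ at $\tau$: the derivatives in the times of block $b$ span $\mathbb R^d$ at the end of block $b$, and the later blocks act by diffeomorphisms.

**Step 2: one block, one point.** This step bounds the bad times of a single block. Set $F_{\mathbf c}(x,\sigma)=\lambda^pD_{\mathbf c}(x,\sigma/\lambda)$ and $A(x,\sigma)=\max_{\mathbf c}|F_{\mathbf c}(x,\sigma)|$ for $\sigma\in[0,1]^\ell$. By Taylor's formula, uniformly for $x\in V^+$,
$$F_{\mathbf c}(x,\sigma)=\sum_{|\alpha|\le p}\frac1{\alpha!}\partial_t^\alpha D_{\mathbf c}(x,0)\,\lambda^{p-|\alpha|}\sigma^\alpha+O(1/\lambda).$$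
For a suitable $\mathbf c=\mathbf c(x)$ the polynomial has a coefficient of modulus $\ge\kappa$, since $\lambda^{p-|\alpha|}\ge1$. Where $A\le\lambda^{-1/2}$, this polynomial is at most $C\lambda^{-1/2}$ in modulus. By Lemma 4, with constants independent of $x\in V^+$, $\lambda$ and $N$,
$$|\{\sigma\in(0,1)^\ell:A(x,\sigma)\le\lambda^{-1/2}\}|\le C\lambda^{-\varrho/2}.$$

**Step 3: $N$ blocks, one point.** Here the repetition gains a power. For fixed $x\in V$ let
$$\mathrm{Bad}(x)=\{\tau\in(0,1)^m:A(X_{b-1}(x),\tau^b)\le\lambda^{-1/2}\text{ for all }b\}.$$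
The point $X_{b-1}(x)\in V^+$ depends only on $\tau^1,\dots,\tau^{b-1}$. Integrating over $\tau^N$ first, then $\tau^{N-1}$, and so on, Fubini and Step 2 give $|\mathrm{Bad}(x)|\le(C\lambda^{-\varrho/2})^N$.

**Step 4: all points.** Take a $\lambda^{-p-1}$-net of $V$ contained in $V$ with at most $C\lambda^{d(p+1)}$ points. The $F_{\mathbf c}$ are Lipschitz in $x$ on the convex hull of $V^+$ with constant $\le C_4\lambda^p$, hence so is $A$. Suppose $\tau\notin\mathrm{Bad}(x)$ for every net point $x$. Given $x'\in V$, choose a net point $x$ with $|x-x'|\le\lambda^{-p-1}$. For some $b$, $A(X_{b-1}(x),\tau^b)>\lambda^{-1/2}$, hence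
$$A(X_{b-1}(x'),\tau^b)\ge\lambda^{-1/2}-C_4\lambda^p\cdot2\lambda^{-p-1}=\lambda^{-1/2}-2C_4\lambda^{-1}>0$$
for large $\lambda$, and by Step 1 the rank at $x'$ is $d$. Therefore
$$|(0,1)^m\setminus G_\lambda|\le C\lambda^{d(p+1)}(C\lambda^{-\varrho/2})^N .$$
Fix $N$ with $N\varrho/2\ge d(p+1)+1$. The right side is then at most a constant times $\lambda^{-1}$, hence $\le\frac12$ for all $\lambda\ge\lambda_0$ with $\lambda_0$ large. $\square$

## 8. Smoothing along good times

If the times are distributed smoothly on the good set, the resulting position has a smooth law, whatever the law of the starting point in $V$.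

**Lemma 6.** In the situation of Lemma 5 let $\lambda\ge\lambda_0$, $\theta\in C_c^\infty(G_\lambda)$, and let $\mu$ be a finite measure on $V\cap M$. Then
$$\nu=\int\mu(dx)\int\theta(\tau)\,\delta_{\Phi^{\underline i^*}(x,\tau/\lambda)}\,d\tau$$
has a density in $C_c^\infty(\mathrm{int}M)$.

*Proof.* *Smoothness.* Write $\Phi=\Phi^{\underline i^*}(x,\tau/\lambda)$ and $J=\partial_\tau\Phi$, a $d\times m$ matrix. The matrix $JJ^T$ is invertible on $V\times G_\lambda$, which contains the compact set $V\times\mathrm{supp}\,\theta$. From $\nabla_\tau(f\circ\Phi)=J^T(\nabla f)\circ\Phi$ we get $(\nabla f)\circ\Phi=(JJ^T)^{-1}J\,\nabla_\tau(f\circ\Phi)$. Integrating by parts in $\tau$, for fixed $x$,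
$$\int(\partial_jf)(\Phi)\,\theta\,d\tau=-\int f(\Phi)\,\mathrm{div}_\tau\big(\theta\,[(JJ^T)^{-1}J]_{j\cdot}\big)\,d\tau .$$
The new weight is smooth in $\tau$ with support in $\mathrm{supp}\,\theta$, and each of its $\tau$-derivatives is bounded uniformly in $x\in V$. So we may iterate and then integrate over $\mu$: for every $\beta$ there is $C_\beta$ with $|\int\partial^\beta f\,d\nu|\le C_\beta\|f\|_\infty$ for all smooth $f$ with bounded derivatives. With $f(y)=e^{-i\xi\cdot y}$ this shows that $\hat\nu$ decays faster than any power, so $\nu$ has a $C^\infty$ density.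

*Support.* Let $x\in V\cap M$ and $\tau\in\mathrm{supp}\,\theta\subset(0,1)^m$. The map $\tau'\mapsto\Phi^{\underline i^*}(x,\tau'/\lambda)$ is a submersion at $\tau$, hence open near $\tau$, and for $\tau'\in(0,1)^m$ it takes values in $M$. So its value at $\tau$ lies in $\mathrm{int}M$. Thus $\nu$ is carried by the image of the compact set $(V\cap M)\times\mathrm{supp}\,\theta$, a compact subset of $\mathrm{int}M$, and the continuous density vanishes outside it. $\square$

## 9. Averaging with exponentially small error

To know that the particle is in $V$ when the smoothing attempts start, we compare it with the averaged flow. The comparison must fail with probability at most $Ce^{-c\lambda}$, and it must hold for all $x$ at the same time. Both follow if we first control $\omega$ alone and then deduce the rest deterministically. The setting is that of Section 4.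

**Lemma 7.** Let $\theta_i(k)=\lambda^{-1}\sum_{l\le k}\tau_l(1_{\{i_l=i\}}-\varpi_Q(i))$.

(a) For all $\varepsilon,C_5>0$ there are $C,c>0$ such that for all $Q\in\mathcal N$, $\lambda\ge1$, $i_0$ and $n\le C_5\lambda$,
$$\mathbb P_{i_0}\Big(\max_{k\le n}\max_i|\theta_i(k)|>\varepsilon\ \text{ or }\ \max_{k\le n}|T_k-k/(\lambda q)|>\varepsilon\Big)\le Ce^{-c\lambda}.$$

(b) If $\max_{k\le n,i}|\theta_i(k)|\le\varepsilon$ and $T_n\le T'$, then the path $X_t(x)$ from $x$ that follows $v^{i_k}$ on $[T_{k-1},T_k]$ ($T_0=0$) satisfies $|X_t(x)-\bar\varphi_t^Q(x)|\le C_6\varepsilon$ for all $x\in\mathbb R^d$ and $t\le T_n$, with $C_6$ depending only on $T'$ and the $v^i$.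

*Proof of (a).* *Decomposition into martingales.* Fix $i$, let $g=1_i-\varpi_Q(i)$ as a function on $E$, and $h=\sum_{j\ge0}A^jg$. Since all entries of $A$ are $\ge a$, any two rows of $A$ share mass at least $a$, so $\mathrm{osc}(Af)\le(1-a)\,\mathrm{osc}(f)$. The functions $A^jg$ have $\varpi_Q$-mean zero, so $|A^jg|\le\mathrm{osc}(A^jg)\le(1-a)^j$. The series converges, $|h|\le1/a$, and $h-Ah=g$. Writing $g(i_l)=[h(i_l)-Ah(i_{l-1})]+[Ah(i_{l-1})-Ah(i_l)]$ and summing,
$$\lambda\theta_i(k)=M_k^1+q^{-1}M_k^2+q^{-1}\big(Ah(i_0)-Ah(i_k)\big),$$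
$$M_k^1=\sum_{l\le k}\Big(\tau_l-\frac1q\Big)g(i_l),\qquad M_k^2=\sum_{l\le k}\big(h(i_l)-Ah(i_{l-1})\big).$$

*The first martingale.* For $|s|\le q/2$ and a number $|\gamma|\le1$ put $y=s\gamma/q$, so $|y|\le\frac12$. Then $\mathbb Ee^{s\gamma(\tau_l-1/q)}=e^{-y}/(1-y)\le e^{y^2}$, because $-y-\log(1-y)\le\sum_{j\ge2}|y|^j/j\le\frac{y^2}{2(1-|y|)}\le y^2$. As $\tau_l$ is independent of $(\mathcal F_{l-1},i_l)$, the process $e^{sM_k^1-ks^2/q^2}$ is a positive supermartingale. The maximal inequality gives
$$\mathbb P\Big(\max_{k\le n}M_k^1\ge\lambda\varepsilon/3\Big)\le\exp\big(-s\lambda\varepsilon/3+C_5\lambda s^2/q^2\big),\qquad0<s\le q/2.$$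
Choose $s$ small, depending on $\varepsilon,C_5,q$, so that the exponent is $-c\lambda$. Negative $s$ treats $-M^1$.

*The second martingale.* Its increments are bounded by $2/a$, so Hoeffding's lemma (for a centered variable in an interval of length $4/a$) shows that $e^{sM_k^2-2ks^2/a^2}$ is a supermartingale for all $s\in\mathbb R$. The same argument bounds $\max_{k\le n}q^{-1}|M_k^2|$ by $\lambda\varepsilon/3$ off an event of probability $\le Ce^{-c\lambda}$.

*The rest.* The boundary term divided by $\lambda$ is at most $2/(aq\lambda)\le\varepsilon/3$ for large $\lambda$; for the remaining $\lambda\ge1$ enlarge $C$. The statement on $T_k$ is the estimate for $M^1$ with $g$ replaced by $1$. All constants depend on $Q$ only through $q$ and $a$. Sum over $i\in E$.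

*Proof of (b).* Define $\theta_i$ on $[0,T_n]$ by $\theta_i(0)=0$ and $\theta_i'(s)=1_{\{I_s=i\}}-\varpi_Q(i)$, where $I_s=i_k$ on $(T_{k-1},T_k)$. It is piecewise linear with nodes $T_k$, where its value is the former $\theta_i(k)$. So $|\theta_i|\le\varepsilon$ on $[0,T_n]$. Since $1_{\{I_s=i\}}=\varpi_Q(i)+\theta_i'(s)$,
$$X_t-\bar\varphi^Q_t(x)=\int_0^t\big(\bar v^Q(X_s)-\bar v^Q(\bar\varphi^Q_s(x))\big)ds+\sum_i\int_0^tv^i(X_s)\,d\theta_i(s).$$
Integrating by parts, $\int_0^tv^i(X_s)\,d\theta_i(s)=v^i(X_t)\theta_i(t)-\int_0^t\theta_i(s)Dv^i(X_s)\dot X_s\,ds$, so the last sum is at most $|E|\varepsilon(C_0+T'LC_0)$ in modulus. The field $\bar v^Q$ has Lipschitz constant $\le L$. By Gronwall the claim holds with $C_6=|E|C_0(1+T'L)e^{LT'}$. $\square$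

## 10. Proof of Theorem A: many attempts against one expansion

**Step 1: constants.** We fix the time to reach the attractor, the compact set $V$ and the block structure, uniformly near a given $Q_0\in\mathcal Q_0^w$. Let $K=K^{Q_0}\subset H$. Choose $r>0$ with $V:=\{x:\mathrm{dist}(x,K)\le3r\}\subset H$. The compact sets $\bar\varphi_t^{Q_0}(M)$ decrease to $K$, so there is $T$ with $\bar\varphi_t^{Q_0}(M)\subset\{\mathrm{dist}(\cdot,K)\le r\}$ for $t\ge T$. Since $Q\mapsto\varpi_Q$ is continuous, Gronwall gives a compact neighborhood $\mathcal N\subset\mathcal Q$ of $Q_0$ with $|\bar\varphi_t^Q(x)-\bar\varphi_t^{Q_0}(x)|\le r$ for $Q\in\mathcal N$, $x\in M$, $t\le T+2$. Hence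
$$\bar\varphi_t^Q(M)\subset\{\mathrm{dist}(\cdot,K)\le2r\},\qquad t\in[T,T+2],\ Q\in\mathcal N.\tag{2}$$
Let $q,a$ be the constants of Section 4 for $\mathcal N$, and $m,\underline i^*,\lambda_0$ those of Lemma 5 for $V$. For $\lambda\ge\lambda_0$ fix $\eta=\eta_\lambda\in C_c^\infty(G_\lambda)$ with $0\le\eta\le1$ and $\int\eta\,d\tau\ge\frac14$; this is possible since $|G_\lambda|\ge\frac12$. Put
$$n_0=\lceil\lambda q(T+\tfrac12)\rceil,\quad B=\lfloor\lambda q/(2m)\rfloor,\quad n=n_0+Bm,\quad k_b=n_0+(b-1)m\ \ (1\le b\le B).$$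
Assume $\lambda\ge\lambda_1:=\max(\lambda_0,4m/q)$. Then $\lambda q/(2m)\ge2$, so $B\ge\lambda q/(4m)$, and $n\le\lambda q(T+1)+1\le\lambda q(T+\frac54)$.

From now on $Q\in\mathcal N$. Block $b$ consists of the steps $k_b+1,\dots,k_b+m$, with word $\underline i_{(b)}$ and times $\tau_{(b)}\in\mathbb R^m_{\ge0}$. The first $n_0$ steps bring the particle near $K$; then come $B$ smoothing attempts.

**Step 2: a weight that depends on $\omega$ only, with exponentially small mean.** Let
$$\Gamma_b=\{\Phi_{k_b}(M)\subset V\},\qquad e_b=1_{\Gamma_b}1_{\{\underline i_{(b)}=\underline i^*\}}\eta(\tau_{(b)}),\qquad w=\prod_{b=1}^B(1-e_b)\in[0,1].$$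
The event $\Gamma_b$ asks that all points of $M$ be in $V$ at step $k_b$, so it does not involve $x$. It is $\mathcal F_{k_b}$-measurable: for each fixed word, the condition on the times is an intersection over $x\in M$ of closed conditions, since $V$ is closed.

Apply Lemma 7 with $C_5=q(T+2)$, $T'=T+2$, $\varepsilon\le\frac14$ and $C_6\varepsilon\le r$. For $k\in[n_0,n]$ we have $k/(\lambda q)\in[T+\frac12,T+\frac54]$. So off an event of probability $\le Ce^{-c\lambda}$, every such $k$ satisfies $T_k\in[T,T+2]$ and $|\Phi_k(x)-\bar\varphi^Q_{T_k}(x)|\le r$ for all $x\in M$; with (2), $\mathrm{dist}(\Phi_k(x),K)\le3r$. Thus all $\Gamma_b$ hold off that event.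

On $\bigcap_b\Gamma_b$ we have $w=\prod_b(1-1_{\{\underline i_{(b)}=\underline i^*\}}\eta(\tau_{(b)}))$. Given $\mathcal F_{k_b}$, the word $\underline i^*$ has conditional probability $\ge a^m$, and $\tau_{(b)}$ has density $\ge(qe^{-q})^m$ on $(0,1)^m$. So the $b$-th factor has conditional expectation $\le1-\delta$ with $\delta=\frac14a^m(qe^{-q})^m$, independent of $\lambda$. Therefore, for all $i_0$, $Q\in\mathcal N$, $\lambda\ge\lambda_1$,
$$\mathbb E_{i_0}[w]\le Ce^{-c\lambda}+(1-\delta)^B\le C'e^{-c'\lambda},\tag{3}$$
with constants depending only on $\mathcal N,T,V$ and the vector fields.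

**Step 3: the splitting.** For a finite signed measure $\mu$ on $M\times E$ and a bounded measurable $g(\omega)$ depending on the first $n$ steps put
$$R_g\mu=\sum_{i_0}\int\mu(dx,i_0)\,\mathbb E_{i_0}\big[g\,\delta_{(\Phi_n(x),i_n)}\big],\qquad R=R_w,\quad S=R_{1-w}.$$
Lemma 1 says $\pi=R_1\pi$ for every stationary $\pi$ of PDMP($\lambda Q$), so
$$\pi=S\pi+R\pi.\tag{4}$$

**Step 4: $S\pi\in\mathcal B_k:=C_0^k(\mathrm{int}(M)\times E)$ whenever $\lambda q>L_*(k+1)$.** Norm $\mathcal B_k$ by $\|f\|=\sum_i\|f(\cdot,i)\|_k$ with the norm of Lemma 2, and identify $f\in\mathcal B_k$ with the measure of density $f$. We sort $1-w$ by the first successful attempt: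
$$1-w=\sum_{b=1}^Be_b\prod_{b'<b}(1-e_{b'}).$$
The $b$-th summand is the product of $h_b=1_{\Gamma_b}\prod_{b'<b}(1-e_{b'})$, a function of the first $k_b$ steps; of the weight $1_{\{\underline i_{(b)}=\underline i^*\}}\eta(\tau_{(b)})$ of block $b$; and of the weight $1$ on the remaining $n-k_b-m$ steps. By the Markov property the corresponding part of $S\pi$ arises in three stages.

First, $h_b$ turns $\pi$ into a finite measure $\sum_i\mu_i\otimes\delta_i$ on $(V\cap M)\times E$, because on $\Gamma_b$ every point of $M$ is in $V$ at step $k_b$, and in $M$ by forward invariance.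

Second, for each $i$, the block gives, up to the constant $A_{i,i_1^*}\prod_{l<m}A_{i_l^*,i_{l+1}^*}$, the measure of Lemma 6 for $\mu_i$ with $\theta(\tau)=\eta(\tau)q^me^{-q\sum_l\tau_l}\in C_c^\infty(G_\lambda)$, placed on the index $i_m^*$. It has a density in $C_c^\infty(\mathrm{int}M)$.

Third, a step with weight $1$ maps $f\in\mathcal B_k$ to the measure with density
$$j\mapsto\sum_iA_{ij}\int_0^\infty qe^{-q\tau}(\varphi^j_{\tau/\lambda})_*f(\cdot,i)\,d\tau .$$
By Lemma 2 the integrand is norm continuous in $C_0^k(\mathrm{int}M)$, with norm at most $qe^{-q\tau+L_*(k+1)\tau/\lambda}\|f\|$. Since $\lambda q>L_*(k+1)$ this is an absolutely convergent Bochner integral in $C_0^k(\mathrm{int}M)$. Point evaluations are continuous on that space, so by Fubini the integral is the density of the resulting measure. Hence such steps preserve $\mathcal B_k$, and $S\pi\in\mathcal B_k$. We need no bound on its norm.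

**Step 5: $R$ is a contraction of $\mathcal B_k$.** For $f\in\mathcal B_k$,
$$(Rf)(\cdot,j)=\sum_{i_0}\mathbb E_{i_0}\big[w\,1_{\{i_n=j\}}(\Phi_n)_*f(\cdot,i_0)\big],$$
again a Bochner integral: for each word, $w$ is bounded and measurable in the times, $(\Phi_n)_*f(\cdot,i_0)$ is norm continuous in them, and integrability follows from the bounds below. The weight $w$ does not depend on the space variable, so it is not differentiated. Summing over $j$ and using Lemma 2 (the total flow time is $T_n$), Cauchy–Schwarz and $w^2\le w$,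
$$\|Rf\|\le\|f\|\max_{i_0}\mathbb E_{i_0}\big[we^{L_*(k+1)T_n}\big]\le\|f\|\max_{i_0}(\mathbb E_{i_0}w)^{1/2}\big(\mathbb Ee^{2L_*(k+1)T_n}\big)^{1/2}.\tag{5}$$
Put $y=2L_*(k+1)/(\lambda q)$ and assume $y\le\frac12$. As $\lambda T_n$ is a sum of $n$ independent $\mathrm{Exp}(q)$ variables and $-\log(1-y)\le2y$ on $[0,\frac12]$,
$$\mathbb Ee^{2L_*(k+1)T_n}=(1-y)^{-n}\le e^{2yn}\le e^{4L_*(k+1)(T+2)},$$
since $n\le\lambda q(T+2)$. With (3),
$$\max_{i_0}\mathbb E_{i_0}\big[we^{L_*(k+1)T_n}\big]\le\Big(C'e^{-c'\lambda+4L_*(k+1)(T+2)}\Big)^{1/2}\le\tfrac12\qquad\text{if }\lambda\ge\Lambda_{\mathcal N}(k+1),\tag{6}$$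
where $\Lambda_{\mathcal N}$ is the maximum of $1$, $\lambda_1$, $4L_*/q$ and $(\log^+(4C')+4L_*(T+2))/c'$. It does not depend on $k$ or on $Q\in\mathcal N$. So $\|Rf\|\le\frac12\|f\|$. Since $e^{L_*(k+1)T_n}\ge1$, (6) also gives $\|R\mu\|_{TV}\le\max_{i_0}\mathbb E_{i_0}[w]\,\|\mu\|_{TV}\le\frac12\|\mu\|_{TV}$.

**Step 6: summing the series.** Let $Q\in\mathcal N$, $\lambda\ge\Lambda_{\mathcal N}(k+1)$, and let $\pi$ be stationary for PDMP($\lambda Q$). Iterating (4),
$$\pi=\sum_{j<J}R^jS\pi+R^J\pi .$$
As $J\to\infty$, $R^J\pi\to0$ in total variation. Since $\lambda q\ge4L_*(k+1)$, Step 4 applies, and by Step 5 the series converges in $\mathcal B_k$, hence in $L^1$ because $M$ is compact. So $\pi$ has the density $\sum_{j\ge0}R^jS\pi\in\mathcal B_k$.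

**Step 7: the function $\Lambda$.** For $Q\in\mathcal Q_0^w$ define
$$\Lambda(Q)=1+\inf\{\Lambda\ge1:\ \pi^{\lambda Q}\in C_0^k(\mathrm{int}(M)\times E)\ \ \forall k\ge0,\ \forall\lambda\ge\Lambda(k+1)\}.$$
The set is upward closed, so the assertion of Theorem A holds with this $\Lambda$. On $\mathcal N\cap\mathcal Q_0^w$ we have $\Lambda\le1+\Lambda_{\mathcal N}$. As $Q_0$ was arbitrary, $\Lambda$ is finite and locally bounded. This proves Theorem A, and with $\Lambda_k(Q)=\Lambda(Q)(k+1)$ the conjecture. $\blacksquare$

Assumption (S) was used only to know that $\pi^{\lambda Q}$ exists and is unique.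

## 11. Minimal sets in place of the attractor: proof of Theorem B

Under the hypothesis of Theorem B, different starting points may visit $H$ at different times, and need not stay there. So we cut the starting points into pieces and give each piece its own time window for the smoothing attempts.

**Step 1: $\mathcal Q_0^w\subseteq\mathcal Q_*$.** If $Z$ is minimal, then $\bar\varphi_t^Q(Z)\subseteq Z$ is non-empty, compact and forward invariant, so it equals $Z$. Hence $Z=\bar\varphi_t^Q(Z)\subseteq\bar\varphi^Q_t(M)$ for all $t\ge0$, and $Z\subseteq K^Q$. If the condition holds on $K^Q$, it holds on $Z$.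

**Step 2: for $Q\in\mathcal Q_*$, every forward $\bar\varphi^Q$-orbit from $M$ meets $H$.** Suppose an orbit avoids $H$. Its closure avoids the open set $H$, is compact, and is forward invariant. By Zorn's lemma it contains a minimal set, which is disjoint from $H$: a contradiction.

**Step 3: constants.** Fix $Q_0\in\mathcal Q_*$. For each $x\in M$ pick $t_x\ge0$ with $\bar\varphi^{Q_0}_{t_x}(x)\in H$, then $r_x>0$ such that the closed ball of radius $3r_x$ around $\bar\varphi^{Q_0}_{t_x}(x)$ lies in $H$, then by continuity a bounded open $U_x\ni x$ and $\sigma_x\in(0,1]$ such that $\bar\varphi_t^{Q_0}(y)$ is within $r_x$ of $\bar\varphi_{t_x}^{Q_0}(x)$ for $y\in U_x$, $t\in[t_x,t_x+\sigma_x]$. By compactness finitely many of the $U_x$ cover $M$; call them $U_1,\dots,U_J$, with times $t_1,\dots,t_J$, let $r$ and $\sigma$ be the smallest of the chosen $r_x$ and $\sigma_x$, and $V\subset H$ the union of the chosen balls. Then for all $j$, $y\in U_j\cap M$ and $t\in[t_j,t_j+\sigma]$, the closed $2r$-ball around $\bar\varphi_t^{Q_0}(y)$ lies in $V$.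

Let $\chi_j\in C_c^\infty(U_j)$, $0\le\chi_j\le1$, $\sum_j\chi_j=1$ on $M$. Put $T=\max_jt_j$, and let $\mathcal N$ be a compact neighborhood of $Q_0$ with $|\bar\varphi_t^Q-\bar\varphi_t^{Q_0}|\le r$ on $M$ for $t\le T+2$, $Q\in\mathcal N$. Take $q,a$ from Section 4, $m,\underline i^*,\lambda_0$ from Lemma 5 for this $V$, and $\eta=\eta_\lambda$ as in Section 10. Let $\lambda\ge\lambda_1:=\max(\lambda_0,8m/(q\sigma))$ and
$$n_j=\lceil\lambda q(t_j+\tfrac\sigma4)\rceil,\quad B=\lfloor\lambda q\sigma/(4m)\rfloor\ge\frac{\lambda q\sigma}{8m},\quad n=\max_j(n_j+Bm),\quad k_b^j=n_j+(b-1)m .$$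
For $k\in[n_j,n_j+Bm]$ we have
$$\frac k{\lambda q}\in\Big[t_j+\frac\sigma4,\;t_j+\frac\sigma4+\frac1{\lambda q}+\frac\sigma4\Big]\subset\Big[t_j+\frac\sigma4,\;t_j+\frac{5\sigma}8\Big],$$
because $1/(\lambda q)\le\sigma/(8m)\le\sigma/8$. In particular $n\le\lambda q(T+1)$.

**Step 4: one weight for each piece.** Let
$$\Gamma_b^j=\{\Phi_{k_b^j}(U_j\cap M)\subset V\},\qquad e_b^j=1_{\Gamma_b^j}1_{\{\text{the word of steps }k_b^j+1,\dots,k_b^j+m\text{ is }\underline i^*\}}\,\eta(\text{times of these steps}),$$
and $w_j=\prod_{b\le B}(1-e_b^j)$. As before, $\Gamma_b^j$ is $\mathcal F_{k_b^j}$-measurable since for each word it is an intersection of closed conditions on the times. Apply Lemma 7 with $C_5=q(T+1)$, $T'=T+2$, $\varepsilon\le\sigma/8$, $C_6\varepsilon\le r$. Off an event of probability $\le Ce^{-c\lambda}$ we have $T_n\le T+2$, and for all $j$ and all $k\in[n_j,n_j+Bm]$: $T_k\in[t_j,t_j+\sigma]$ and, for $y\in M$,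
$$|\Phi_k(y)-\bar\varphi_{T_k}^{Q_0}(y)|\le|\Phi_k(y)-\bar\varphi_{T_k}^{Q}(y)|+|\bar\varphi_{T_k}^{Q}(y)-\bar\varphi_{T_k}^{Q_0}(y)|\le2r .$$
So all $\Gamma_b^j$ hold there. Exactly as for (3), with the same $\delta=\frac14a^m(qe^{-q})^m$,
$$\max_{i_0,j}\mathbb E_{i_0}[w_j]\le Ce^{-c\lambda}+(1-\delta)^B\le C'e^{-c'\lambda}.$$
(If some $U_j\cap M$ is empty, its condition is vacuous and its terms below vanish.)

**Step 5: the splitting.** Set
$$R\mu=\sum_jR_{w_j}(\chi_j\mu),\qquad S\mu=\sum_jR_{1-w_j}(\chi_j\mu).$$
Since $\pi=\sum_j\chi_j\pi$, Lemma 1 gives $\pi=R_1\pi=S\pi+R\pi$ for every stationary $\pi$. Each $R_{1-w_j}(\chi_j\pi)$ lies in $\mathcal B_k$ for $\lambda q>L_*(k+1)$ by the three stages of Step 4 in Section 10: the measure $\chi_j\pi$ is carried by $(U_j\cap M)\times E$, so on $\Gamma_b^j$ the first $k_b^j$ steps carry it into $(V\cap M)\times E$; then block $b$ smooths by Lemma 6; and the remaining $n-k_b^j-m\ge0$ steps preserve $\mathcal B_k$. So $S\pi\in\mathcal B_k$.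

**Step 6: contraction.** The multiplications by $\chi_j$ must not cost much. By Leibniz,
$$\varepsilon_k^{|\beta|}|\partial^\beta(\chi_jf)|\le\varepsilon_k^{|\beta|}|\chi_j\partial^\beta f|+\sum_{0\ne\gamma\le\beta}\binom\beta\gamma\varepsilon_k^{|\gamma|}|\partial^\gamma\chi_j|\,\varepsilon_k^{|\beta-\gamma|}|\partial^{\beta-\gamma}f|\le\|f\|_k+C_k\varepsilon_k\|f\|_k,$$
and Lemma 2 allows us to decrease $\varepsilon_k$ until $C_k\varepsilon_k\le1$, that is, $\|\chi_jf\|_k\le2\|f\|_k$ for all $j$. Applying (5) and the estimate following it to each $R_{w_j}$ (again $y\le\frac12$ and $n\le\lambda q(T+2)$),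
$$\|R\|_{\mathcal B_k}\le2J\Big(C'e^{-c'\lambda+4L_*(k+1)(T+2)}\Big)^{1/2}\le\tfrac12\qquad\text{for }\lambda\ge\Lambda_{\mathcal N}(k+1),$$
with $\Lambda_{\mathcal N}$ the maximum of $1$, $\lambda_1$, $4L_*/q$ and $(\log^+(16J^2C')+4L_*(T+2))/c'$, independent of $k$ and of $Q\in\mathcal N$. For such $\lambda$ also $C'e^{-c'\lambda}\le\frac1{16}$. Since $\sum_j\|\chi_j\mu\|_{TV}=\|\mu\|_{TV}$,
$$\|R\mu\|_{TV}\le\max_{j,i_0}\mathbb E_{i_0}[w_j]\,\|\mu\|_{TV}\le\tfrac12\|\mu\|_{TV}.$$

**Step 7: conclusion.** As in Step 6 of Section 10, every stationary $\pi$ of PDMP($\lambda Q$) with $Q\in\mathcal N$, $\lambda\ge\Lambda_{\mathcal N}(k+1)$, has the density $\sum_{j\ge0}R^jS\pi\in\mathcal B_k$. Define $\Lambda(Q)$ for $Q\in\mathcal Q_*$ as $1$ plus the infimum of the $\Lambda\ge1$ such that, for all $k\ge0$ and $\lambda\ge\Lambda(k+1)$, every stationary distribution of PDMP($\lambda Q$) has a density in $C_0^k(\mathrm{int}(M)\times E)$. This set is upward closed and $\Lambda\le1+\Lambda_{\mathcal N}$ on $\mathcal N\cap\mathcal Q_*$, so $\Lambda$ has the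 required properties. $\blacksquare$

## 12. A degenerate attractor with no bounded density

Can the condition on the attractor be dropped, keeping only (S)? In general it cannot. Let $d=2$, $E=\{1,2\}$, $Q$ as in Section 1, $M=[0,1]^2$. Let $b$ be smooth on a neighborhood of $[0,1]$, non-increasing on $[0,1]$, with $b(0)=1$, $b'(0)<0$ and $b=0$ on $[\frac14,1]$; for instance $b(x)=\int_x^\infty\psi\big/\int_0^\infty\psi$ with a smooth $\psi\ge0$ supported in $[-\frac14,\frac14]$ and $\psi(0)>0$. On a neighborhood of $M$ set
$$v^1=(-x_1,\,-x_2+b(x_1)),\qquad v^2=(1-x_1,\,-x_2+b(x_1)).$$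
The coordinate $x_1$ is the process of Section 1, and $x_2(t)=e^{-t}x_2(0)+\int_0^te^{-(t-s)}b(x_1(s))\,ds\in[0,1]$, so $M$ is forward invariant.

*(S) holds.* The point $x^*=(0,1)$ is the limit of $\varphi_t^1(x)$ for every $x\in M$, so it is accessible. Both fields have the same Jacobian $D=\begin{pmatrix}-1&0\\b'(x_1)&-1\end{pmatrix}$, so $[v^1,v^2]=D(v^1-v^2)=D(-1,0)^T=(1,-b'(x_1))$. With $v^2(x^*)=(1,0)$ and $b'(0)\neq0$, $\mathcal V_1(x^*)$ spans $\mathbb R^2$.

*The condition fails on the attractor.* Here $\bar v^Q=(\frac12-x_1,-x_2+b(x_1))$. After a uniform time $\bar x_1\in[\frac14,\frac34]$, and from then on $\dot{\bar x}_2=-\bar x_2$. So $K^Q=\{(\frac12,0)\}$. Near this point $b=0$, all fields are tangent to $\{x_2=0\}$, hence so are their brackets, and the weak Hörmander condition fails there.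

**Proposition.** For all large $\lambda$, $\pi^{\lambda Q}$ has no bounded density; in particular it is not in $C_0^0(\mathrm{int}(M)\times E)$.

*Proof.* The plan: the particle stays where $x_2$ contracts for time $N$ with probability at least $\frac12e^{-N/2}$, so too much mass sits within $e^{-N}$ of $\{x_2=0\}$.

**Step 1: averaging for the process itself.** Take $\mathcal N=\{Q\}$, so $q=2$ and all entries of $A$ equal $\frac12$. Conditionally on $\{i_1=i\}$, the path of Lemma 7(b) is the first component of PDMP($\lambda Q$) started at $(x,i)$. Since $\mathbb P_{i_0}(i_1=i)=\frac12$, the exceptional probability of Lemma 7(a) for the PDMP started at any $(x,i)$ is at most $2Ce^{-c\lambda}$. Use $n=\lceil4\lambda q\rceil$ steps, $C_5=9$, $T'=6$, $\varepsilon\le1$ and $C_6\varepsilon\le\frac1{16}$. For $\lambda\ge1$, $n/(\lambda q)\in[4,\frac92]$. So off an event of probability $\le2Ce^{-c\lambda}$ we have $3\le T_n\le6$, and the PDMP is within $\frac1{16}$ of the averaged orbit on $[0,3]$. Recall $|\bar x_1(t)-\frac12|=e^{-t}|\bar x_1(0)-\frac12|$,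 and let $J=[\frac38,\frac58]$.

**Step 2: reaching and staying.** From any starting point $|\bar x_1(3)-\frac12|\le e^{-3}/2<\frac1{16}$, so $x_1(3)\in J$ with probability $\ge\frac12$ for large $\lambda$. By stationarity $\pi(x_1\in J)\ge\frac12$. If $x_1(0)\in J$, then with probability $\ge1-2Ce^{-c\lambda}\ge e^{-1/2}$ (large $\lambda$) we have $x_1(s)\ge\frac12-\frac18-\frac1{16}>\frac14$ for $s\le1$, and $x_1(1)\in J$ because $e^{-1}/8<\frac1{16}$.

**Step 3: too much mass near the line.** While $x_1\ge\frac14$ we have $\dot x_2=-x_2$. By the Markov property at integer times, started from $\pi$, with probability at least $\frac12e^{-N/2}$ we have $x_1\ge\frac14$ throughout $[0,N]$, and then $x_2(N)=e^{-N}x_2(0)\le e^{-N}$. By stationarity $\pi(x_2\le e^{-N})\ge\frac12e^{-N/2}$ for all $N\in\mathbb N$. A density bounded by $C''$ would give $\pi(x_2\le e^{-N})\le2C''e^{-N}$, which is false for large $N$. $\square$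

So under (S) alone, increasing $\lambda$ does not in general produce even a bounded density; some non-degeneracy condition on the attractor, as in Theorems A and B, is necessary in general. This does not say that the condition defining $\mathcal Q_*$ is necessary in every individual example.
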